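\title{Star-free colorings of Kneser graphs}

\begin{abstract}
A proper coloring of a graph by positive integers is star-free if no path on three vertices is colored with just two consecutive numbers, and $\chi_{\mathrm s}(G)$ is the least $t$ such that $G$ has a star-free coloring with numbers from $\{1,\dots,t\}$. We prove that $\chi_{\mathrm s}(\mathrm{KG}(n,k))=2n-4k+2$ for all $n\ge 2k\ge 4$. More generally, the same value is forced when one only forbids stars $K_{1,q+1}$ colored with two consecutive numbers, provided $k\ge 3q$, while one number fewer suffices when $q\ge k$ and $n\ge 2k+1$. The lower bound for $k\ge 3q$ combines Ky Fan's lemma with a packing argument on the line of colors; the case $k=2$ is treated by a direct induction.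
\end{abstract}

\section{Introduction}

Write $[t]=\{1,\dots,t\}$. A proper coloring $\varphi:V(G)\to[t]$ of a graph $G$ is \emph{star-free} if no path on three vertices is colored with just two consecutive numbers. The \emph{star-free chromatic number} $\chi_{\mathrm s}(G)$ is the least $t$ for which such a coloring exists. The coloring need not use every number in $[t]$; what is measured is the length of the interval of numbers, gaps included.

If a path $u,v,w$ of a properly colored graph uses only two consecutive numbers, then $\varphi(u)=\varphi(w)=\varphi(v)\pm1$. So a proper coloring is star-free exactly when every vertex $v$ has at most one neighbor of color $\varphi(v)+1$ and at most one of color $\varphi(v)-1$. This suggests a parameter.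

\begin{definition}
Let $q\ge1$ be an integer. A proper coloring $\varphi:V(G)\to[t]$ is \emph{$q$-admissible} if every vertex $v$ has at most $q$ neighbors of color $\varphi(v)+1$ and at most $q$ neighbors of color $\varphi(v)-1$. The least $t$ for which such a coloring exists is denoted $\chi^{(q)}(G)$.
\end{definition}

Thus $\chi^{(1)}=\chi_{\mathrm s}$. A proper coloring fails to be $q$-admissible exactly when some star $K_{1,q+1}$ is colored with just two consecutive numbers, since the leaves of such a star all receive the number not given to its center. Replacing color $j$ by $2j-1$ in a proper coloring removes all consecutive pairs, so for every graph $G$ and every $q$,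
\begin{equation}\label{eq:trivial}
\chi(G)\le\chi^{(q)}(G)\le\chi_{\mathrm s}(G)\le 2\chi(G)-1 .
\end{equation}
Both extremes occur. In the complete graph $K_n$ all vertices have different colors, no three-vertex path uses only two of them, and $\chi_{\mathrm s}(K_n)=n=\chi(K_n)$. The path on three vertices has $\chi=2$ and $\chi_{\mathrm s}=3$. The position of $\chi_{\mathrm s}(G)$ in \eqref{eq:trivial} measures how often two color classes can be made so sparsely joined that they may carry consecutive numbers.

For $n\ge 2k$, the Kneser graph $\mathrm{KG}(n,k)$ has as vertices the $k$-element subsets of $[n]$, two of them being adjacent when they are disjoint. Lov\'asz's theorem states that $\chi(\mathrm{KG}(n,k))=n-2k+2$. The smallest member $\mathrm{KG}(2k,k)$ is a perfect matching, each set being joined to its complement, and it has the star-free coloring with numbers $1,2$. Using this once, at the bottom, and spacing all other classes two apart, one saves a single number against the upper bound in \eqref{eq:trivial} and obtains $2\chi-2=2n-4k+2$ (Proposition~\ref{prop:upper}). Hajiabolhassan's paper \cite{Haji} is the source of the question whether this saving is the only one possible,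 that is, whether $\chi_{\mathrm s}(\mathrm{KG}(n,k))=2\chi(\mathrm{KG}(n,k))-2$ whenever $n\ge 2k\ge4$. The answer is yes.

\begin{theorem}\label{thm:main}
For all integers $n\ge 2k\ge4$ we have $\chi_{\mathrm s}(\mathrm{KG}(n,k))=2n-4k+2$.
\end{theorem}

For the Petersen graph $\mathrm{KG}(5,2)$ this gives $\chi_{\mathrm s}=4$, against $\chi=3$. The proof for $k\ge3$ has room to spare when $k$ is large, and it gives the following stronger statement.

\begin{theorem}\label{thm:q}
Let $q\ge1$.
\begin{enumerate}
\item[(a)] If $k\ge 3q$ and $n\ge 2k$, then $\chi^{(q)}(\mathrm{KG}(n,k))=2n-4k+2$. In particular, every proper coloring of $\mathrm{KG}(n,k)$ with numbers from $[2n-4k+1]$ contains, for each $q\le k/3$, a star $K_{1,q+1}$ colored with just two consecutive numbers.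
\item[(b)] If $q\ge k\ge1$ and $n\ge 2k+1$, then $\chi^{(q)}(\mathrm{KG}(n,k))\le 2n-4k+1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:range}
\begin{enumerate}
\item[(a)] For fixed $k\ge2$, the largest $q$ such that $\chi^{(q)}(\mathrm{KG}(n,k))=2n-4k+2$ for all $n\ge 2k$ lies between $\lfloor k/3\rfloor$ and $k-1$. For $k=1$ there is no such $q$.
\item[(b)] For $n\ge 2k\ge2$, the equality $\chi_{\mathrm s}(\mathrm{KG}(n,k))=2n-4k+2$ holds if and only if $k\ge2$ or $n=2$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The formula holds for all $n\ge2k$ when $q\le k/3$ by Theorem~\ref{thm:q}(a), and when $q=1$, $k\ge2$ by Theorem~\ref{thm:main}; it fails at $n=2k+1$ when $q\ge k$ by Theorem~\ref{thm:q}(b).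
(b) The case $k\ge2$ is Theorem~\ref{thm:main}. For $k=1$ the graph is $K_n$, and $\chi_{\mathrm s}(K_n)=n$ equals $2n-2$ only for $n=2$.
\end{proof}

The upper bounds are two explicit colorings (Section~\ref{sec:upper}). For the lower bound in Theorem~\ref{thm:q}(a), Ky Fan's lemma produces $n-2k+2$ distinct colors along a nested sequence of complete bipartite subgraphs, and it leaves us free to choose which color represents each subgraph (Section~\ref{sec:fan}). We choose so that these colors tend to lie two apart; where this cannot be arranged, admissibility forces many further colors to appear (Section~\ref{sec:bad}). A packing lemma combines the two effects (Section~\ref{sec:packing}). Theorem~\ref{thm:q}(a) with $q=1$ gives Theorem~\ref{thm:main} for $k\ge3$, and Section~\ref{sec:k2} settles $k=2$. Throughout,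
\[
d=n-2k ,
\]
so that $\chi(\mathrm{KG}(n,k))=d+2$ and the value in question is $2d+2$.

\section{Two colorings}\label{sec:upper}

\begin{proposition}\label{prop:upper}
For all $n\ge 2k\ge2$ and all $q\ge1$ we have $\chi^{(q)}(\mathrm{KG}(n,k))\le 2d+2$.
\end{proposition}

\begin{proof}
For a $k$-set $A\subseteq[n]$ put
\[
\varphi(A)=\begin{cases}
1 & \text{if } A\subseteq[2k],\ 1\in A,\\
2 & \text{if } A\subseteq[2k],\ 1\notin A,\\
2+2(j-2k) & \text{if } j=\max A>2k .
\end{cases}
\]
The numbers used are $1,2,4,6,\dots,2d+2$. The coloring is proper: sets of color $1$ share the element $1$; sets of color $2$ are $k$-subsets of the $(2k-1)$-set $\{2,\dots,2k\}$, so any two intersect; sets of any other color share their maximum. The only consecutive numbers used are $1$ and $2$, and the sets with these colors induce the perfect matching $\mathrm{KG}(2k,k)$. So $\varphi$ is $1$-admissible, hence $q$-admissible for every $q$.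
\end{proof}

To save a second number one would like three consecutive colors at the bottom. They then have to color $\mathrm{KG}(2k+1,k)$, which is regular of degree $k+1$, and this is possible once $q\ge k$.

\begin{proof}[Proof of Theorem~\ref{thm:q}(b)]
Let $q\ge k\ge1$ and $n\ge 2k+1$. Put
\[
\psi(A)=\begin{cases}
1 & \text{if } A\subseteq[2k+1],\ 1\in A,\\
2 & \text{if } A\subseteq[2k+1],\ 1\notin A,\ 2\in A,\\
3 & \text{if } A\subseteq[2k+1],\ 1,2\notin A,\\
3+2(j-2k-1) & \text{if } j=\max A>2k+1 .
\end{cases}
\]
The numbers used are $1,2,3,5,7,\dots,2d+1$. Sets of color $3$ are $k$-subsets of the $(2k-1)$-set $\{3,\dots,2k+1\}$, and each other class has a common element, so $\psi$ is proper. The consecutive pairs used are $(1,2)$ and $(2,3)$, and all sets with these colors lie in $[2k+1]$. There the neighbors of $A$ are obtained from the $(k+1)$-set $A'=[2k+1]\setminus A$ by omitting one element.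
\begin{itemize}
\item If $\psi(A)=1$, a neighbor of color $2$ contains the element $2$. There is none if $2\in A$, and there are $k$ neighbors containing $2$ if $2\in A'$.
\item If $\psi(A)=2$, then $1\in A'$. The $k$ neighbors containing $1$ have color $1$, and only the neighbor $A'\setminus\{1\}$ can have color $3$.
\item If $\psi(A)=3$, then $1,2\in A'$. The only neighbor of color $2$ is $A'\setminus\{1\}$.
\end{itemize}
Each count is at most $k\le q$, so $\psi$ is $q$-admissible.
\end{proof}

\section{Fan's lemma and alternating chains of colors}\label{sec:fan}

A \emph{sign vector} is an element $x$ of $\{+,-,0\}^n\setminus\{0\}$. Let $x^+$ and $x^-$ be the sets of positions where $x$ has the entry $+$, respectively $-$; these are the two \emph{sides} of $x$, and $|x|=|x^+|+|x^-|$. The vector $-x$ has the two sides exchanged. Write $x\le y$ if $x^+\subseteq y^+$ and $x^-\subseteq y^-$, and $x<y$ if moreover $x\ne y$. Sign vectors correspond to the faces of the boundary of the $n$-dimensional cross-polytope, the convex hull of the points $\pm e_1,\dots,\pm e_n$: the face of $x$ is spanned by the $e_i$ with $i\in x^+$ and the $-e_i$ with $i\in x^-$. In the barycentric subdivision of this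 boundary the vertices are therefore the sign vectors and the simplices are the chains. Fan's lemma \cite{Fan}, applied to this triangulation, reads as follows.

\begin{lemma}[Fan]\label{lem:fan}
Let $\lambda:\{+,-,0\}^n\setminus\{0\}\to\{\pm1,\dots,\pm M\}$ satisfy $\lambda(-x)=-\lambda(x)$ for all $x$, and suppose that there is no pair $x\le y$ with $\lambda(x)=-\lambda(y)$. Then there are a chain $x_1<\dots<x_n$ and integers $1\le a_1<a_2<\dots<a_n$ with
\[
\{\lambda(x_1),\dots,\lambda(x_n)\}=\{+a_1,-a_2,+a_3,\dots,(-1)^{n-1}a_n\}.
\]
\end{lemma}

A chain of $n$ sign vectors has $|x_i|=i$ for all $i$. The conclusion is an equality of sets: the signs alternate when the values are sorted by absolute value, and this order need not be the order along the chain. For $n=2$ the triangulation is a cycle of length $8$, and the lemma is visible directly: on the way from a vertex to its antipode the sign of $\lambda$ changes along some edge, the two absolute values on that edge differ by hypothesis, and that edge or its antipode carries $\{+a_1,-a_2\}$.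

Now fix $n\ge 2k\ge 2$ and a proper coloring $\varphi$ of $\mathrm{KG}(n,k)$ with numbers from $[t]$. Every $k$-subset of $x^+$ is disjoint from every $k$-subset of $x^-$, so a sign vector describes a complete bipartite subgraph of the Kneser graph. For $\sigma\in\{+,-\}$ let $C^\sigma(x)$ be the set of colors of the $k$-subsets of $x^\sigma$, and let $C(x)=C^+(x)\cup C^-(x)$. Call $x$ \emph{large} if $|x|\ge 2k-1$. Three facts will be used constantly.
\begin{enumerate}
\item[(C1)] If $x$ is large, then $C(x)\ne\emptyset$, because some side has at least $k$ elements.
\item[(C2)] $C^+(x)\cap C^-(x)=\emptyset$, because $\varphi$ is proper. So every $c\in C(x)$ has a well-defined \emph{sign in $x$}, the $\sigma$ with $c\in C^\sigma(x)$.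
\item[(C3)] If $x\le y$, then $C^\sigma(x)\subseteq C^\sigma(y)$. So a color of $C(x)$ lies in $C(y)$ and has the same sign there.
\end{enumerate}

A \emph{selection} is a map $\gamma$ that assigns to every large $x$ a color $\gamma(x)\in C(x)$ and satisfies $\gamma(-x)=\gamma(x)$. Since $C(-x)=C(x)$, the rule $\gamma(x)=\max C(x)$ is an example.

\begin{lemma}\label{lem:chain}
Let $\gamma$ be a selection. There is a chain $x_{2k-1}<x_{2k}<\dots<x_n$ with $|x_i|=i$ such that the $d+2$ colors $c_i=\gamma(x_i)$ are distinct and, with $\sigma_i$ the sign of $c_i$ in $x_i$, the signs $\sigma_i$ alternate when the $c_i$ are listed in increasing order.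
\end{lemma}

\begin{proof}
Define $\lambda$ as follows. If $|x|\le 2k-2$, let $\lambda(x)=\pm|x|$, the sign being that of the first nonzero entry of $x$. If $x$ is large, let $\lambda(x)=\sigma\,(2k-2+\gamma(x))$, where $\sigma$ is the sign of $\gamma(x)$ in $x$. Thus $|\lambda(x)|\le 2k-2$ holds exactly when $x$ is not large. Passing from $x$ to $-x$ reverses the first nonzero entry, keeps $\gamma$, and exchanges $C^+$ with $C^-$, so $\lambda(-x)=-\lambda(x)$.

Suppose $x\le y$ and $\lambda(x)=-\lambda(y)$. If the common absolute value is at most $2k-2$, then $|x|=|y|$, so $x=y$ and $\lambda(x)=0$, which is false. Otherwise $x$ and $y$ are large, $\gamma(x)=\gamma(y)$, and this color has opposite signs in $x$ and in $y$, against (C3).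

Lemma~\ref{lem:fan} gives a chain $x_1<\dots<x_n$. The values on $x_1,\dots,x_{2k-2}$ have absolute values $1,\dots,2k-2$, so the values on $x_{2k-1},\dots,x_n$ are the $n-(2k-2)=d+2$ values of largest absolute value. Their absolute values $2k-2+c_i$ are distinct, and their signs alternate in increasing order.
\end{proof}

We call the numbers $c_{2k-1},\dots,c_n$ the \emph{labels} of the chain, and $i$ the \emph{level} of $c_i$. With any selection the lemma gives $t\ge d+2$, the lower bound for the ordinary chromatic number. To get about twice as much we want the labels to lie two apart, and we have two resources that have not been used: the alternation of signs and the freedom in choosing $\gamma$.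

\section{Good and bad colors}\label{sec:bad}

Suppose two labels $c_i,c_l$ with $i<l$ differ by $1$. They are adjacent in increasing order, so they have opposite signs; by (C3), the vector $x_l$ has the color $c_l$ on one side and the color $c_l\pm1$ on the other. A selection should avoid such colors whenever it can.

\begin{definition}
Let $x$ be large and $c\in C^\sigma(x)$. The color $c$ is \emph{bad in $x$} if $c-1$ or $c+1$ lies in $C^{-\sigma}(x)$, and \emph{good in $x$} otherwise. The vector $x$ is \emph{totally bad} if every color of $C(x)$ is bad in $x$.
\end{definition}

By (C3), a color that is bad in $x$ is bad in every $y\ge x$. From now on $\gamma$ is the selection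
\[
\gamma(x)=\begin{cases}
\text{the largest color that is good in } x, & \text{if $x$ is not totally bad},\\
\max C(x), & \text{if $x$ is totally bad}.
\end{cases}
\]
The definitions of good and bad are symmetric in the two sides, so $\gamma(-x)=\gamma(x)$. Fix a chain as in Lemma~\ref{lem:chain} for this $\gamma$.

\begin{lemma}\label{lem:consecutive}
If $i<l$ and $|c_i-c_l|=1$, then $x_l$ is totally bad.
\end{lemma}

\begin{proof}
No label lies between $c_i$ and $c_l$, so $\sigma_i=-\sigma_l$ by alternation. By (C3), $c_i\in C^{-\sigma_l}(x_l)$, so $c_l$ is bad in $x_l$. The selection takes a bad color only when there is no good one.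
\end{proof}

This is the one place where alternation is used, and so far $\varphi$ has only been assumed proper. If no vector of the chain is totally bad, the $d+2$ labels are pairwise at least $2$ apart, and
\begin{equation}\label{eq:nobad}
t\ge 2(d+2)-1=2d+3 .
\end{equation}
So everything depends on the totally bad vectors, and this is where admissibility enters. The case $d=0$ only asks for $t\ge2$. The first real case shows the mechanism.

\begin{example}[the case $d=1$]\label{ex:odd}
Let $n=2k+1$, $k\ge 3q$, and suppose $\varphi$ is $q$-admissible with $t\le 3$. The chain has three distinct labels, so they are $1,2,3$. The label $c_n$ of the top level differs by $1$ from one of the other two, so $x_n$ is totally bad by Lemma~\ref{lem:consecutive}. A bad color needs a color on the opposite side, so both sides of $x_n$ have at least $k$ elements: one side is a single $k$-set $B$, and the other has $k+1$ elements. The $k+1$ subsets of size $k$ of the larger side are neighbors of $B$, and since their colors are bad, each of them has color $\varphi(B)+1$ or $\varphi(B)-1$. Admissibility allows at most $2q$ such neighbors, and $2q<k+1$. This contradiction gives $t\ge4=2d+2$.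

For $q\ge k$ the last step breaks down, as it must. In the coloring $\psi$ of Section~\ref{sec:upper}, let $x^-=A$ have color $2$ and let $x^+=[2k+1]\setminus A$. Then $C^-(x)=\{2\}$ and $C^+(x)=\{1,3\}$, so $x$ is a totally bad vector with $|x|=2k+1$ that sees only three colors.
\end{example}

In general a totally bad vector is not contradictory, but each of its colors can be repeated only $q$ times, so it sees many colors.

\begin{lemma}\label{lem:many}
Let $\varphi$ be $q$-admissible and $k\ge 3q$. If $x$ is totally bad, then $|x|=2k+e$ for some $e\ge0$, and $|C(x)|\ge 3e+2$.
\end{lemma}

\begin{proof}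
By (C1) some color is bad in $x$, so both $C^+(x)$ and $C^-(x)$ are nonempty. Hence $|x^+|=k+a$ and $|x^-|=k+b$ with $a,b\ge0$; put $e=a+b$.

Let $c\in C^+(x)$. Since $c$ is bad, some $k$-set $B\subseteq x^-$ has color $c+1$ or $c-1$. All $k$-subsets of $x^+$ of color $c$ are neighbors of $B$ whose color is $\varphi(B)-1$, respectively $\varphi(B)+1$, so there are at most $q$ of them. Therefore
\[
|C^+(x)|\ge\frac1q\binom{k+a}{k}.
\]
We claim $\binom{k+a}{k}>ak$ for all $a\ge0$. For $a=0$ and $a=1$ this reads $1>0$ and $k+1>k$. Passing from $a\ge1$ to $a+1$ adds $\binom{k+a}{k-1}\ge\binom{k+1}{k-1}=\binom{k+1}{2}\ge k$ to the left side and $k$ to the right side. With $k\ge 3q$ we obtain $|C^+(x)|>ak/q\ge 3a$, that is, $|C^+(x)|\ge 3a+1$. Exchanging the sides gives $|C^-(x)|\ge 3b+1$. By (C2) the two bounds add.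
\end{proof}

Lemma~\ref{lem:many} is the only step of the lower bound that uses admissibility and the hypothesis $k\ge 3q$.

\section{Packing labels and colors}\label{sec:packing}

Let $x_m$ be the highest totally bad vector of the chain and $C=C(x_m)$. The labels of higher level are two apart from all other labels. The labels of level at most $m$ may be clustered, but they lie in $C$, and $C$ is large. The difficulty is that a higher label keeps its distance only from labels, not from all of $C$; it may sit directly next to a block of consecutive elements of $C$, and each block loses room at its ends in this way. If $C$ has few blocks, this loss is small. If $C$ has many blocks, each block contributes room of its own. The next lemma makes both estimates and adds them, so that the number of blocks cancels.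

\begin{lemma}\label{lem:packing}
Let $L\subseteq C\subseteq[t]$ and $U\subseteq[t]\setminus C$ satisfy:
\begin{enumerate}
\item[(i)] for every $c\in C$, at least one of $c-1$, $c+1$ lies in $C$;
\item[(ii)] every $u\in U$ differs by at least $2$ from every other element of $L\cup U$;
\item[(iii)] $C\neq\emptyset$ and $\max C\in L$.
\end{enumerate}
Then $2\,(t+1-2|U|)\ge |L|+|C|+1$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {2,3,6,7,8} \fill[gray!30] (\x,0) rectangle (\x+1,1);
\foreach \x in {1,...,11} {
  \draw (\x,0) rectangle (\x+1,1);
  \node[below] at (\x+0.5,0) {\small $\x$};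
}
\foreach \x in {6,7,8} \node at (\x+0.5,0.5) {$L$};
\foreach \x in {1,4,10} {
  \node at (\x+0.5,0.5) {$U$};
  \draw[very thick] (\x+0.1,0.1) rectangle (\x+1.9,0.9);
}
\draw[|-|] (2,1.3) -- (5,1.3) node[midway,above] {$\widehat I_1$};
\draw[|-|] (6,1.3) -- (10,1.3) node[midway,above] {$\widehat I_2$};
\end{tikzpicture}
\caption{Sets satisfying the hypotheses of Lemma~\ref{lem:packing} with $t=10$: $C=\{2,3,6,7,8\}$ (shaded), $L=\{6,7,8\}$, $U=\{1,4,10\}$. Each $u\in U$ carries the domino $\{u,u+1\}$ (thick), and each block of $C$ is extended by one cell to the right. The cells covered by no domino are $3,6,7,8,9$; the lemma guarantees at least $(3+5+1)/2$, hence five, such cells.}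
\label{fig:packing}
\end{figure}

\begin{proof}
Think of the elements of $[t+1]$ as cells, and place on each $u\in U$ the domino $\{u,u+1\}\subseteq[t+1]$; see Figure~\ref{fig:packing}. By (ii) the dominoes are pairwise disjoint, so the number of \emph{free} cells, those covered by no domino, is $F=t+1-2|U|$. A cell $w$ is free exactly when $w\notin U$ and $w-1\notin U$.

Let $I_1,\dots,I_r$ be the maximal intervals of consecutive integers contained in $C$, from left to right; by (i) each has at least two elements. For such an interval $I$ let $\widehat I=I\cup\{\max I+1\}$. The sets $\widehat I_1,\dots,\widehat I_r$ are pairwise disjoint subsets of $[t+1]$, because $\max I+1\notin C$. Let $f(I)$ be the number of free cells in $\widehat I$, so that $F\ge\sum_{j} f(I_j)$. Let $w\in\widehat I$. Since $U\cap C=\emptyset$, the case $w\in U$ occurs only for $w=\max I+1$, and the case $w-1\in U$ only for $w=\min I$. Hence: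
\begin{equation}\label{eq:cover}
\text{$\min I$ is covered iff $\min I-1\in U$, $\max I+1$ is covered iff $\max I+1\in U$,}
\end{equation}
and all other cells of $\widehat I$ are free.

\emph{First estimate: $f(I)\ge|L\cap I|+1$.} Every $w\in L\cap I$ is free, since $w\notin U$ and, by (ii), $w-1\notin U$. We need one more free cell outside $L$. If $\max I+1\notin U$, take $\max I+1$: it is free by \eqref{eq:cover} and is not in $C$. If $\max I+1\in U$, take $\max I$: it is not in $L$ by (ii), and it is free because $\max I\ne\min I$. Summing over the intervals gives $F\ge|L|+r$.

\emph{Second estimate: $f(I)\ge|I|-1$, and $f(I_r)\ge|I_r|$.} The set $\widehat I$ has $|I|+1$ cells, and at most two are covered. For the last interval, $\max I_r=\max C\in L$ by (iii), so $\max I_r+1\notin U$ by (ii), and at most one cell is covered. Summing gives $F\ge|C|-r+1$.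

Adding the two bounds yields $2F\ge|L|+|C|+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:q}(a)]
The upper bound is Proposition~\ref{prop:upper}. Let $k\ge 3q$, let $\varphi$ be a $q$-admissible coloring with numbers from $[t]$, and take the chain of Section~\ref{sec:bad}. We show $t\ge 2d+2$. If no vector of the chain is totally bad, this follows from \eqref{eq:nobad}. Otherwise let $m$ be the largest level with $x_m$ totally bad. By Lemma~\ref{lem:many}, $m=2k+e$ with $e\ge0$, and $C=C(x_m)$ has at least $3e+2$ elements. Put
\[
L=\{c_i: 2k-1\le i\le m\},\qquad U=\{c_l: m<l\le n\},
\]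
so that $|L|=e+2$ and $|U|=n-m=d-e$. We verify the hypotheses of Lemma~\ref{lem:packing}.

For $i\le m$ we have $c_i\in C(x_i)\subseteq C$ by (C3), so $L\subseteq C$. For $l>m$ the vector $x_l$ is not totally bad, so $c_l$ is good in $x_l$, whereas every color of $C$ is bad in $x_m$ and hence in $x_l$; thus $U\cap C=\emptyset$. Every $c\in C$ is bad in $x_m$, so $c-1$ or $c+1$ lies in $C$; this is (i). If a label of level $l>m$ differed by $1$ from another label, the larger of the two levels would exceed $m$ and belong to a totally bad vector by Lemma~\ref{lem:consecutive}, against the choice of $m$; as the labels are distinct, this is (ii). Finally $c_m=\gamma(x_m)=\max C$ by the definition of $\gamma$, which is (iii).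

Lemma~\ref{lem:packing} gives
\[
2\bigl(t+1-2(d-e)\bigr)\ge (e+2)+(3e+2)+1=4e+5 .
\]
The left side is even, so $t+1-2(d-e)\ge 2e+3$, that is, $t\ge 2d+2$. The second sentence of (a) restates this bound: a proper coloring with numbers from $[2d+1]$ is not $q$-admissible.
\end{proof}

The computation explains two choices. The factor $3$ in Lemma~\ref{lem:many} is what makes $|L|+|C|$ grow like $4e$, which compensates for the $e$ dominoes that are missing compared with $e=0$. The rule $\gamma(x)=\max C(x)$ for totally bad $x$ supplies the final $+1$; with $4e+4$ in place of $4e+5$ one would obtain only $t\ge 2d+1$.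

\begin{example}
For the coloring $\varphi$ of Proposition~\ref{prop:upper} every estimate can be followed. The colors $4,6,\dots,2d+2$ are never bad, so a totally bad vector has no position beyond $2k$ on either side; its sides are complementary $k$-subsets of $[2k]$, which means $e=0$ and $C=\{1,2\}$. The $d+2$ labels are the $d+2$ numbers used; since $1$ and $2$ are among them, the chain has a totally bad vector, necessarily at level $m=2k$, with $L=\{1,2\}$ and $U=\{4,6,\dots,2d+2\}$. The dominoes cover the cells $4,\dots,2d+3$ and leave exactly $2e+3=3$ free cells.
\end{example}

\section{The case $k=2$}\label{sec:k2}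

For $k=2$ and $q=1$ the count in Lemma~\ref{lem:many} falls short: a side with three elements has three $2$-subsets, fewer than the four colors required for $a=1$. In exchange, color classes now have a very simple structure. The vertices of $\mathrm{KG}(n,2)$ are the edges of $K_n$, adjacency means disjointness, and a color class is a set of pairwise intersecting edges. Such a set is contained in a star (all edges through one vertex) or in a triangle: if it contains $ab$ and $ac$ and an edge avoiding $a$, that edge is $bc$, and an edge meeting all of $ab,ac,bc$ has both ends in $\{a,b,c\}$, since it would otherwise miss one of the three. For a proper coloring with classes $F_1,\dots,F_t$, being star-free means: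
\begin{enumerate}
\item[$(\ast)$] if $|i-j|=1$, an edge of $F_i$ is disjoint from at most one edge of $F_j$.
\end{enumerate}

\begin{proposition}\label{prop:k2}
For all $n\ge4$ we have $\chi_{\mathrm s}(\mathrm{KG}(n,2))\ge 2n-6$.
\end{proposition}

A class with at least four edges forces its neighboring classes into the same star, so deleting the center frees two numbers and induction applies. If all classes have at most three edges, counting leaves only $n=6$ and $n=7$ with all classes of size exactly three. The following lemma handles these classes. Say that a class with three edges has \emph{type $T$} if it is a triangle and \emph{type $S$} if it is a star; in the latter case its center and its set of three leaves are determined by the class.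

\begin{lemma}\label{lem:types}
Let $F_i$ and $F_j$ with $|i-j|=1$ be classes of a star-free coloring of $\mathrm{KG}(n,2)$, each with exactly three edges.
\begin{enumerate}
\item[(a)] If $F_i$ is the triangle on $a,b,c$, then $F_j=\{va,vb,vc\}$ for some $v\notin\{a,b,c\}$.
\item[(b)] If $F_i$ and $F_j$ both have type $S$, they have the same center.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f\in F_j$. It does not have both ends in $\{a,b,c\}$, since it is not in $F_i$, and it does not avoid $\{a,b,c\}$, since it would then be disjoint from three edges of $F_i$, against $(\ast)$. So $f$ contains exactly one of $a,b,c$ and is disjoint from the opposite edge of the triangle. If two edges of $F_j$ contained the same vertex of the triangle, the opposite edge would be disjoint from both, against $(\ast)$. Hence $F_j=\{av_1,bv_2,cv_3\}$ with $v_1,v_2,v_3\notin\{a,b,c\}$, and since these edges pairwise intersect, $v_1=v_2=v_3$.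

(b) Let $F_i=\{ya,yb,yc\}$, and suppose that $F_j$ has center $z\ne y$. An edge of $F_j$ that avoids $y$ meets at least two of $ya,yb,yc$ by $(\ast)$, so both its ends lie in $\{a,b,c\}$. Only the edge $zy$ can contain $y$, so two edges $zu,zw\in F_j$ avoid $y$, and $\{z,u,w\}=\{a,b,c\}$. Let $zr$ be the third edge of $F_j$. If $r=y$, then $zr\in F_i$ because $z\in\{a,b,c\}$, which is impossible. If $r\ne y$, then $r\in\{a,b,c\}\setminus\{z\}=\{u,w\}$, so $zr$ is not a third edge.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:k2}]
We use induction on $n$. The graph $\mathrm{KG}(4,2)$ has an edge, so it needs $2=2\cdot4-6$ colors. Let $n\ge5$, and suppose that there is a star-free coloring with classes $F_1,\dots,F_t$, where $t=2n-7$ and some classes may be empty.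

\emph{Case 1: some class $F_i$ has at least four edges.} Then $F_i$ lies in a star with center $v$. An edge $f$ avoiding $v$ meets at most two edges of $F_i$, one at each end of $f$, so it is disjoint from at least two of them; by $(\ast)$ it does not lie in $F_{i-1}$ or $F_{i+1}$. Restrict the coloring to the edges avoiding $v$. This is a star-free coloring of a copy of $\mathrm{KG}(n-1,2)$ in which the numbers $i-1,i,i+1$ are unused. If $i=t$, all numbers used are at most $t-2$. If $i<t$, lower every number above $i+1$ by $2$. The only pair of classes that becomes consecutive is that of the old numbers $i-1$ and $i+2$, when both exist, and the class of $i-1$ is empty; so $(\ast)$ still holds. In both cases $\mathrm{KG}(n-1,2)$ has a star-free coloring with numbers at most $t-2=2n-9<2(n-1)-6$, contrary to the induction hypothesis.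

\emph{Case 2: every class has at most three edges.} Then $\binom n2\le 3(2n-7)$, which is equivalent to $n^2-13n+42=(n-6)(n-7)\le0$. So $n\in\{6,7\}$, equality holds, and every class has exactly three edges. Consider the word of length $t$ formed by the types of $F_1,\dots,F_t$. It has the following properties, where a factor is a block of consecutive letters.
\begin{itemize}
\item $TT$ is not a factor, by Lemma~\ref{lem:types}(a).
\item $TST$ is not a factor: by Lemma~\ref{lem:types}(a), both triangles would be the triangle on the leaves of the middle star, but distinct classes are disjoint.
\item By Lemma~\ref{lem:types}(b), a factor $SS$ consists of six edges at one vertex and a factor $SSS$ of nine. Vertices of $K_n$ have degree $n-1\le6$. So $SSS$ is not a factor, and $SS$ is not a factor if $n=6$.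
\end{itemize}
If $n=6$, the word has length $5$ and avoids $TT$ and $SS$, so it is $TSTST$ or $STSTS$, and both contain $TST$.

If $n=7$, the word has length $7$. Since $SSS$ is excluded, the first $T$ is in position $1$, $2$ or $3$. A letter $T$ is followed by $S$ (no $TT$), then $S$ (no $TST$), then $T$ (no $SSS$), as far as the word extends. So the word is one of
\[
TSSTSST,\qquad STSSTSS,\qquad SSTSSTS,
\]
and each of them contains $SSTSS$. The first pair $SS$ of this factor consists of all six edges at a vertex $y$, and the second of all six edges at a vertex $z$. The four classes are pairwise disjoint, so $y\ne z$; but then the edge $yz$ belongs to both pairs. This contradiction completes the induction.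
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $k\ge3$ the statement is Theorem~\ref{thm:q}(a) with $q=1$. For $k=2$ we have $2n-4k+2=2n-6$, and the statement follows from Propositions~\ref{prop:upper} and~\ref{prop:k2}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fan}
K. Fan, Ann. of Math. 56 (1952).

\bibitem{Haji}
Hossein Hajiabolhassan, \emph{A Generalization of Kneser's Conjecture}, arXiv:0906.3427 (2009).

\end{thebibliography}
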